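# Friends-and-strangers graphs of two random graphs: diameter $n^{1+o(1)}$ when $pq\ge c\log n/n$

## 1. A polynomial diameter, tested on complete graphs, paths and cycles

Seat $n$ people on $n$ positions. A graph $X$ on the people says who is friends with whom; a graph $Y$ on the positions says which positions are next to each other. Two people may exchange positions if they are friends and stand on neighboring positions.

**Definition (friends-and-strangers graph).** Let $X,Y$ be graphs on $n$ vertices. The graph $\mathsf{FS}(X,Y)$ has as vertices the $n!$ bijections $\sigma:V(X)\to V(Y)$. Two bijections $\sigma,\sigma'$ are adjacent if and only if there are $u,v\in V(X)$ with $uv\in E(X)$, $\sigma(u)\sigma(v)\in E(Y)$ and $\sigma'=\sigma\circ(u\ v)$. Such a step is called a friendly swap. The diameter of a connected component is the largest graph distance between two of its vertices.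

Now let both graphs be random: $X\sim\mathcal G(n,p)$ and $Y\sim\mathcal G(n,q)$, independent, where $p=p(n)$, $q=q(n)$ and $\mathcal G(n,p)$ is the Erdős–Rényi random graph, in which each edge is present independently with probability $p$. "With high probability" (w.h.p.) means with probability tending to $1$ as $n\to\infty$. The question is posed in Amogh Akella and Rupert Li, "Diameter Bounds for Friends-and-Strangers Graphs", arXiv:2509.23511 (2025):

*Let $pq\ge \frac{c\log n}{n}$ for a fixed, sufficiently large constant $c$. Is it true w.h.p. that every connected component of $\mathsf{FS}(X,Y)$ has diameter polynomial in $n$?*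

Precisely: is there, for some such $c$, a constant $C$, independent of $n$, of the sequences $p(n),q(n)$ and of the sampled graphs, such that for all sequences with $p(n)q(n)\ge c\log n/n$ for all large $n$, w.h.p. every component has diameter at most $n^C$?

The answer one would first guess is yes. A given bijection has on average $\binom n2pq\approx \frac c2 n\log n$ friendly swaps available, so movement is plentiful, and random graphs have small distances. Let us test the guess where we can compute.

*Complete graphs.* Let $X=Y=K_n$. Every transposition is allowed, so the distance from $\sigma$ to $\sigma\circ\kappa$ is the least number of transpositions with product $\kappa$, which is $n$ minus the number of cycles of $\kappa$. The diameter is $n-1$.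

*One complete graph.* Let $Y=K_n$ and $X$ be connected. The allowed steps are $\sigma\mapsto\sigma\circ(u\ v)$ with $uv\in E(X)$. If $x=z_0,z_1,\dots,z_j=x'$ is a path in $X$ and $t_i=(z_{i-1}\ z_i)$, then
$$(x\ x')=t_1\cdots t_{j-1}\,t_j\,t_{j-1}\cdots t_1,$$
because $g=t_1\cdots t_{j-1}$ maps $z_{j-1}$ to $z_0$ and fixes $z_j$, and the right side is $g\,t_j\,g^{-1}$. So each transposition costs at most $2\operatorname{diam}X-1$ swaps, and the diameter is at most $(n-1)(2\operatorname{diam}X-1)$. This covers $q=1$: there $p\ge c\log n/n$, and Section 4 will show that $X$ has diameter $O(\log n)$ w.h.p.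

*Star and path.* Let $X$ be a star with center $u$, and $Y$ a path on $n$ vertices. Only swaps involving $u$ are possible, so $u$ acts as the blank of a sliding puzzle, and the left-to-right order of the other people never changes. For $n=3$, writing the people from left to right, the components are
$$uvw - vuw - vwu\qquad\text{and}\qquad uwv - wuv - wvu .$$
In general there are $(n-1)!$ components, each a path with $n$ vertices. Connectivity fails badly, but the diameters are $n-1$.

*Star and cycle.* Let $X$ be a star with center $u$ and $Y=C_n$, $n\ge3$. Every state has exactly two moves, so components are cycles. Walk the blank once around, from $c_0$ through $c_1,\dots,c_{n-1}$ back to $c_0$. The content of $c_j$ moves to $c_{j-1}$ for $j\ge 2$, and the content of $c_1$ moves first to $c_0$ and at the last step to $c_{n-1}$. So one tour permutes the $n-1$ pebbles cyclically, and the walk closes up after $n(n-1)$ steps. Each component is a cycle of length $n(n-1)$, with diameter $\lfloor n(n-1)/2\rfloor$; for $n=3$ it is a $6$-cycle. A nearly linear diameter is thus not automatic, even when the diameter is polynomial.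

The tests support the guess. They also show what has to be fought: a sliding puzzle may be unable to realize a permutation at all, and there are $n!$ states, so the trivial bound on a diameter is useless. We shall see that the guess is right, and in a strong form: in this range $\mathsf{FS}(X,Y)$ is w.h.p. connected with diameter $O(n\log^5n)$.

## 2. Three theorems and the tail bounds they need

Throughout, $L=\log n$ (natural logarithm) and $c_0=3\cdot10^4$.

**Theorem A.** There is an absolute constant $n_0$ such that for all $n\ge n_0$ and all $p,q\in[0,1]$ with $pq\ge c_0L/n$, with probability at least $1-n^{-4}$ the graph $\mathsf{FS}(X,Y)$ is connected and has diameter at most $15000\,n(\log n)^5$.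

This answers the question: for every $c\ge c_0$ the claim holds with any $C>1$, for example $C=2$, since $15000\,n\log^5n\le n^C$ for large $n$.

**Theorem B.** Under the hypotheses of Theorem A, with $r=\min(p,q)$, w.h.p.
$$\operatorname{diam}\mathsf{FS}(X,Y)\ \ge\ \max\Big\{n-1,\ \frac n4\Big\lfloor\frac{\log n}{2\log(8rn+1)}\Big\rfloor\Big\}.$$
Hence the diameter is $n^{1+o(1)}$, and for each $c\ge c_0$ the set of admissible exponents $C$ is exactly $(1,\infty)$.

**Theorem C.** If $pq\le\frac1{40}\frac{\log n}n$, then w.h.p. $\mathsf{FS}(X,Y)$ is disconnected. Hence the connectivity threshold is $pq=\Theta(\log n/n)$, uniformly over all $p,q$.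

The optimal constant in this threshold is not determined here; the theorems place it between $1/40$ and $3\cdot10^4$.

We use two tail bounds. Recall that if $A$ is a fixed subset and $B$ a uniformly random $b$-subset of an $N$-set, then $|A\cap B|$ is hypergeometric with mean $|A|b/N$.

**Lower tails.** If $Z$ is binomial or hypergeometric with mean $m$, then $\Pr(Z\le m-t)\le e^{-t^2/(2m)}$ for $t\ge0$ (Hoeffding, *JASA* 58 (1963); Janson–Łuczak–Ruciński, *Random Graphs*, Theorems 2.1 and 2.10). For $m\ge x>0$ this gives
$$\Pr(Z\le x)\le\exp\Big(-\frac{(m-x)^2}{2m}\Big),\tag{1}$$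
and the exponent $\frac{(m-x)^2}{2m}=\frac m2-x+\frac{x^2}{2m}$ is increasing in $m$ for $m>x$. So a lower bound on the mean may be inserted for $m$. In particular,
$$m\ge m'>0\quad\Longrightarrow\quad \Pr(Z\le m'/2)\le e^{-m'/8}.\tag{2}$$

**Upper tails.** If $x>0$ and $eMq\le x$, then
$$\Pr(\mathrm{Bin}(M,q)\ge x)\le\Big(\frac{eMq}{x}\Big)^{x}.\tag{3}$$
Indeed, with $t=\lceil x\rceil$ the probability is at most $\binom Mtq^t\le(eMq/t)^t\le(eMq/x)^t\le(eMq/x)^x$; the last step holds because the base is at most $1$ and $t\ge x$.

For Theorem C we also need Hall's theorem and the Hajnal–Szemerédi theorem (1970): a graph of maximum degree at most $\ell$ has a proper coloring with $\ell+1$ colors whose class sizes differ by at most one.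

## 3. Overlap counts, and a bijection that defeats the union bound

Fix the constants for the proof of Theorem A. Put
$$\mu=pqn\ge c_0L,\quad r_0=\lceil\log_2n\rceil,\quad D=2r_0+1,\quad d_0=200L,\quad d_1=220L,\quad d_2=3520L=16d_1 .$$
Since $p,q\le1$, also $pn\ge\mu\ge c_0L$ and $qn\ge\mu\ge c_0L$. Take $n_0$ so large that $13\le D\le3L$ and $n\ge4000$ for all $n\ge n_0$; this is possible because $D\le\frac{2}{\ln2}L+3$ and $2/\ln 2<2.89$.

The star examples suggest a plan. Take one person $u$ and let only $u$ move. The people who can exchange with $u$ are its friends, so $u$ is the blank of a sliding puzzle on the positions occupied by $u$ and its friends. If the graph that $Y$ induces on these positions is well connected, we can hope to exchange $u$ with any friend cheaply, and then, as in the case $Y=K_n$, any two people. The degree of a position $y$ in this puzzle is the number of friends of $u$ standing next to $y$.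

**Definition (overlap counts, rich, thick).** For a bijection $\sigma$, a set $W\subseteq V(X)$, and $u\in V(X)$, $y\in V(Y)$, let
$$M^W_\sigma(u,y)=\big|\{x\in W:\ x\in N_X(u),\ \sigma(x)\in N_Y(y)\}\big|.$$
The pair $(W,\sigma)$ is $d$-rich if $M^W_\sigma(u,y)\ge d$ for all $u\in W$ and $y\in\sigma(W)$. It is thick if $|N_X(u)\cap W|\ge pn/2$ for all $u\in W$ and $|N_Y(y)\cap\sigma(W)|\ge qn/2$ for all $y\in\sigma(W)$.

*Example.* Let $X=Y=K_n$ and $W=V(X)$. Then $M^W_\sigma(u,y)$ counts the $x\ne u$ with $\sigma(x)\ne y$, so it is $n-1$ if $\sigma(u)=y$ and $n-2$ otherwise: $(W,\sigma)$ is $(n-2)$-rich, and with $p=q=1$ it is thick because $n-1\ge n/2$. If $X$ is a star and $u$ a leaf, then $M^W_\sigma(u,y)\le1$ always, so no $(W,\sigma)$ containing a leaf is $2$-rich.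

Two observations will be used constantly.

**(O1)** $M^W_\sigma(u,y)$ is monotone increasing in $W$, since it counts elements of $W$.

**(O2)** If $x,x'\in W$ and $\sigma'=\sigma\circ(x\ x')$, then $\sigma'(W)=\sigma(W)$ and $|M^W_{\sigma'}(u,y)-M^W_\sigma(u,y)|\le1$ for all $u,y$. Indeed, with $A=N_X(u)\cap W$ we have $M^W_\sigma(u,y)=|\sigma(A)\cap N_Y(y)|$. If both or neither of $x,x'$ lie in $A$, then $\sigma'(A)=\sigma(A)$; otherwise $\sigma'(A)$ is $\sigma(A)$ with one element replaced by another.

For one fixed $\sigma$ everything looks fine. For $W=V(X)$ and $\sigma(u)=y$, the count $M_\sigma^W(u,y)$ is $\mathrm{Bin}(n-1,pq)$ with mean about $\mu\ge c_0L$, and by (2) it is much smaller than its mean only with polynomially small probability. The first thing to try is a union bound over all $\sigma$, to make $(V(X),\sigma)$ rich for every $\sigma$. This stops for a definite reason. If $pq=cL/n\le\frac12$, then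
$$\Pr\big(M_\sigma^W(u,\sigma(u))=0\big)=(1-pq)^{n-1}\ge e^{-2pqn}=n^{-2c},$$
which is only polynomially small, against $n!$ bijections. And the statement is false, not just unproved. Take $p=q=\sqrt{c_0L/n}$. By (3) with $x=8pn$, w.h.p. all degrees in $X$ and $Y$ are at most $8pn\le(n-1)/2$. Then for any $u$ and $y$ there is a bijection with $\sigma(u)=y$ that sends $N_X(u)$ into the complement of $\{y\}\cup N_Y(y)$, because that complement has at least $n-1-(n-1)/2\ge|N_X(u)|$ elements. For it $M_\sigma(u,y)=0$: person $u$ has nobody to swap with.

What gets past this point is that, although any one person can be made poor, many cannot be made poor at once. If $k$ pairs $(u_i,y_i)$ are to be poor, and these are nearly independent events of probability $n^{-2499}$ each, the total is $n^{-2499k}$. For $k\approx n/1000$ this beats $n!$. So for every $\sigma$ there is a rich set $W$ of all but $n/400$ people. Three tasks then remain: show that transpositions inside a rich set are cheap; find out how to enlarge the rich set; and reach $W=V(X)$. For the enlargement we shall shuffle $W$ uniformly at random. An outsider with enough friends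 in $W$ then acquires large overlap counts, because its friends are now at random places.

## 4. Properties of the two random graphs that hold for all bijections at once

We collect all the randomness of $X$ and $Y$ into three properties.

**(P1)** For $G\in\{X,Y\}$: every nonempty induced subgraph $H$ of $G$ with minimum degree at least $d_0$ has diameter at most $D$, and every vertex of $H$ lies on a closed walk in $H$ of odd length at most $D$.

**(P2)** For every $U\subseteq V(X)$ with $|U|\le n/400$, at most $|U|/4$ vertices of $U$ have fewer than $pn/2$ $X$-neighbors outside $U$. The same holds for $Y$ with $q$ in place of $p$.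

**(P3)** For every bijection $\sigma$ there is $W_0\subseteq V(X)$ with $|V(X)\setminus W_0|\le n/400$ such that $(W_0,\sigma)$ is thick and $d_2$-rich.

Why the odd walks? If $H$ is bipartite, each move of the blank changes its side and changes the sign of the placement, so an odd rearrangement of the pebbles with the blank back in its place is impossible. Odd closed walks remove this obstruction.

**Lemma 1.** Under the hypotheses of Theorem A, (P1)–(P3) hold simultaneously with probability at least $1-n^{-4}$.

**Step 1: two edge-distribution properties for (P1).** The purpose is to say that large sets see each other and small sets are sparse. We treat $Y$; the proof for $X$ is the same with $p$. Let $a=\lceil3L/q\rceil$; then $a\le4L/q$ because $1\le L/q$. Consider: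

- (J) any two disjoint sets of size $a$ are joined by an edge of $Y$;
- (S) every set of size $k$ with $1\le k\le32L/q$ spans fewer than $kd_0/4=50kL$ edges.

There are at most $n^{2a}$ pairs of sets, and a given pair is not joined with probability $(1-q)^{a^2}\le e^{-qa^2}\le e^{-3La}=n^{-3a}$. So (J) fails with probability at most $n^{-a}\le n^{-5}$.

For (S), a fixed $k$-set spans $\mathrm{Bin}(\binom k2,q)$ edges. With $x=50kL$,
$$\frac{e\binom k2q}{50kL}\le\frac{ekq}{100L}\le0.32\,e<0.87 .$$
By (3) the set violates (S) with probability at most $0.87^{50kL}\le n^{-6k}$, since $50\ln(1/0.87)>6.9$. Summing over sets, (S) fails with probability at most $\sum_{k\ge1}n^kn^{-6k}\le2n^{-5}$.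

**Step 2: (J) and (S) imply (P1).** We show that balls double until they are large, and that large balls meet. Let $H$ be a nonempty induced subgraph of $Y$ with minimum degree at least $d_0$. Let $\emptyset\ne A\subseteq V(H)$ with $|A|\le4a$, and $B=A\cup N_H(A)$. Every edge of $H$ at $A$ lies inside $B$, and each is counted at most twice in the degree sum over $A$, so $B$ spans at least $|A|d_0/2$ edges. If $|B|\le2|A|$, then $|B|\le8a\le32L/q$ and $B$ spans at least $|B|d_0/4$ edges, contradicting (S). Hence $|B|>2|A|$.

Let $B_r(v)$ be the ball of radius $r$ around $v$ in $H$. If $|B_{r_0}(v)|\le4a$, then the doubling applies at radii $0,1,\dots,r_0-1$ and gives $|B_{r_0}(v)|>2^{r_0}\ge n$, which is absurd. So $|B_{r_0}(v)|>4a$ for every $v\in V(H)$. Two such balls intersect, or they are disjoint and by (J) joined by an edge of $Y$; this edge lies in $H$ because $H$ is induced. So any two vertices of $H$ are at distance at most $2r_0+1=D$.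

Moreover at least $2a$ vertices of $B_{r_0}(v)$ have $H$-distances from $v$ of the same parity. Split $2a$ of them into two sets of size $a$; by (J) there are $s,t$ among them with $st\in E(Y)$, hence $st\in E(H)$. Going $v\to s$, then $s\to t$, then $t\to v$ along shortest paths is a closed walk of length $\operatorname{dist}(v,s)+1+\operatorname{dist}(t,v)$, which is odd and at most $2r_0+1=D$. So (P1) fails for one of the two graphs with probability at most $2\cdot3n^{-5}=6n^{-5}$.

**Step 3: degrees into a large set.** This bound is used for (P2) and (P3). If $n'\ge0.9n$, then (1) with $x=pn/2$, together with the monotonicity, gives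
$$\Pr\big(\mathrm{Bin}(n',p)<pn/2\big)\le\exp\Big(-\frac{(0.4)^2}{1.8}pn\Big)\le e^{-pn/12}\le n^{-2500},\tag{4}$$
because $0.16/1.8>1/12$ and $pn\ge3\cdot10^4L$. The same holds for $q$.

**Step 4: (P2).** Fix $U\subseteq V(X)$ with $|U|=s\le n/400$. The events "$u$ has fewer than $pn/2$ neighbors outside $U$", for $u\in U$, depend on disjoint sets of pairs, so they are independent, and each has probability at most $n^{-2500}$ by (4). If more than $s/4$ of them occur, let $U'\subseteq U$ be the set of vertices where they occur; there are at most $2^s$ choices of $U'$, and each has probability at most $n^{-2500|U'|}\le n^{-625s}$. So (P2) fails for $X$ with probability at most $\sum_{s\ge1}n^s2^sn^{-625s}\le n^{-600}$, and likewise for $Y$.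

**Step 5: (P3).** Here we beat $n!$. Let $k=\lceil n/1000\rceil$, so $2k\le n/400$ since $n\ge4000$. Given $\sigma$, run this process. Set $R_0=\emptyset$. At step $i\ge1$ let $W=V(X)\setminus R_{i-1}$. If $(W,\sigma)$ is thick and $d_2$-rich, stop. Otherwise there is a pair $(u_i,y_i)\in W\times\sigma(W)$ with
$$M^W_\sigma(u_i,y_i)<d_2\quad\text{or}\quad|N_X(u_i)\cap W|<pn/2\quad\text{or}\quad|N_Y(y_i)\cap\sigma(W)|<qn/2 .\tag{5}$$
(If thickness fails at a person $u$, take $(u,\sigma(u))$; if at a position $y$, take $(\sigma^{-1}(y),y)$.) Put $R_i=R_{i-1}\cup\{u_i,\sigma^{-1}(y_i)\}$.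

If the process stops at a step $i\le k$, then $W_0=V(X)\setminus R_{i-1}$ is as required, since $|R_{i-1}|\le2k\le n/400$. Otherwise we obtain $(u_i,y_i)$ for $i\le k$. The $u_i$ are distinct and the $y_i$ are distinct, since $u_i$ and $\sigma^{-1}(y_i)$ avoid $R_{i-1}$. Let $R=R_k$ and $W^*=V(X)\setminus R$. The three quantities in (5) are monotone in $W$, and $W^*$ is contained in every earlier $W$, so (5) holds for every $i\le k$ with $W^*$ in place of $W$. Call this event $E_i$.

Now fix $\sigma$ and a list of $k$ pairs with distinct $u_i$ and distinct $y_i$. The list determines $R=\{u_i,\sigma^{-1}(y_i):i\le k\}$ and $W^*$, with $|W^*|\ge n-2k\ge0.9n$. The event $E_i$ depends only on the $X$-pairs between $u_i\in R$ and $W^*$, and on the $Y$-pairs between $y_i\in\sigma(R)$ and $\sigma(W^*)$. For different $i$ these sets of pairs are disjoint, so $E_1,\dots,E_k$ are independent. This is why we passed from the changing sets $W$ to the single set $W^*$. Next,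
$$M^{W^*}_\sigma(u_i,y_i)=\sum_{x\in W^*}\mathbf 1[u_ix\in E(X)]\,\mathbf 1[y_i\sigma(x)\in E(Y)]\sim\mathrm{Bin}(|W^*|,pq),$$
with mean $m\ge0.9\mu\ge27000L\ge2d_2$. By (2) it is below $d_2\le m/2$ with probability at most $e^{-m/8}\le n^{-3375}$. The other two alternatives have probability at most $n^{-2500}$ each, by (4). So $\Pr(E_i)\le3n^{-2500}\le n^{-2499}$.

There are at most $n^n$ bijections and $n^{2k}$ lists, so (P3) fails with probability at most $n^n\,n^{2k}\,n^{-2499k}=n^{n-2497k}\le n^{-n}$, because $k\ge n/1000$.

The total failure probability is at most $6n^{-5}+2n^{-600}+n^{-n}\le n^{-4}$. This proves Lemma 1. $\blacksquare$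

From here to the end of Section 8, $X$ and $Y$ are fixed graphs with (P1)–(P3), and $\operatorname{dist}$ without subscript is distance in $\mathsf{FS}(X,Y)$.

## 5. A sliding puzzle on a graph of small diameter

**Lemma 2.** Let $H$ be an induced subgraph of $Y$ with minimum degree at least $d_0+D+3$. Place a blank on one vertex of $H$ and distinct pebbles on all other vertices. A move exchanges the blank with the pebble on an $H$-adjacent vertex. Then for any placement and any pebble $f$, the placement obtained by exchanging the blank and $f$ can be reached in at most $15D^3$ moves.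

The plan is the classical one: build one 3-cycle from a commutator, conjugate it to get all 3-cycles, and use them to correct an even permutation.

We use throughout: for every $Z\subseteq V(H)$ with $|Z|\le D+3$, the graph $H-Z$ is nonempty and has diameter at most $D$. Indeed its minimum degree is at least $d_0$, so (P1) applies. Call this $(\ast)$. Also, a sequence of moves is a walk of the blank. The permutation of vertex contents that it effects depends only on the walk, and the reversed walk effects the inverse permutation.

**Step 1: a closed walk that effects a 3-cycle.** Let $vw\in E(H)$. Choose neighbors $v'$ of $v$ and $w'$ of $w$ in $H-\{v,w\}$ (possibly $v'=w'$) and a shortest $v'$–$w'$ path there; by $(\ast)$ it has at most $D+1$ vertices. Together with $v$, $w$ and the edge $wv$ it forms a cycle $C_1$ with $3\le|C_1|\le D+3$. Degrees in $H$ exceed $D+3$, so $v$ and $w$ both have neighbors in $H-V(C_1)$, and this graph has diameter at most $D$ by $(\ast)$. So in the same way there is a cycle $C_2$ through $wv$ with $3\le|C_2|\le D+3$ and $V(C_1)\cap V(C_2)=\{v,w\}$.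

Start the blank at $v=c_0$ and walk it around $C_i=c_0c_1\cdots c_{\ell-1}c_0$. As in the star-and-cycle example, the content of $c_j$ moves to $c_{j-1}$ for $2\le j\le\ell-1$, and the content of $c_1$ moves to $c_{\ell-1}$. This is a cyclic permutation $\alpha_i$ with support $V(C_i)\setminus\{v\}$. Write $\alpha=\alpha_1$ and $\beta=\alpha_2$; then $\operatorname{supp}\alpha\cap\operatorname{supp}\beta=\{w\}$.

Let $\tau=(w\ \alpha(w))$. The vertex $\alpha(w)$ lies in $\operatorname{supp}\alpha$ and is not $w$, so it is not in $\operatorname{supp}\beta$. On $\operatorname{supp}\beta$ the permutations $\alpha$ and $\tau$ agree: both send $w$ to $\alpha(w)$, and both fix every other point of $\operatorname{supp}\beta$. Conjugating the cycle $\beta$ only relabels its support, so $\alpha\beta\alpha^{-1}=\tau\beta\tau$. Hence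
$$\alpha\beta\alpha^{-1}\beta^{-1}=\tau\cdot\beta\tau\beta^{-1}=(w\ \alpha(w))\,(\beta(w)\ \alpha(w)),\tag{6}$$
because $\beta$ fixes $\alpha(w)$. The vertices $w,\alpha(w),\beta(w)$ are distinct, since $\beta(w)\in\operatorname{supp}\beta\setminus\{w\}$. So (6) is a 3-cycle.

*Example.* Let $C_1=v\,a\,w$ and $C_2=v\,b\,w$ be two triangles. Then $\alpha=(w\ a)$, $\beta=(w\ b)$. The product $\alpha\beta$ (apply $\beta$ first) sends $w\to b\to a\to w$, and $\alpha\beta\alpha^{-1}\beta^{-1}=(\alpha\beta)^2$ sends $w\to a\to b\to w$. The right side of (6), $(w\ a)(b\ a)$, sends $w\to a$, $a\to b$, $b\to w$, as it should.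

Conclusion: there are distinct vertices $x_1,x_2,x_3\ne v$ and a closed walk $\gamma$ from $v$, of length at most $4(D+3)$, that moves the content of $x_1$ to $x_2$, of $x_2$ to $x_3$, of $x_3$ to $x_1$, and fixes everything else.

**Step 2: moving one pebble without disturbing up to two vertices.** Let $|Z|\le2$, let the blank and a pebble $g$ lie in $H-Z$, and let $x\in V(H-Z)$. By $(\ast)$ there is a path of length at most $D$ in $H-Z$ from $g$'s vertex to $x$. When $g$ is at $s$ and the next path vertex is $t$, walk the blank to $t$ inside $H-(Z\cup\{s\})$, in at most $D$ moves by $(\ast)$, and then exchange it with $g$. So $g$ reaches $x$ in at most $D(D+1)$ moves, the contents of $Z$ are untouched, and the blank stays in $H-Z$.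

**Step 3: arbitrary 3-cycles of pebbles.** Let $g_1,g_2,g_3$ be distinct pebbles. Use Step 2 with $Z=\emptyset$, then $\{x_1\}$, then $\{x_1,x_2\}$, to bring $g_1,g_2,g_3$ in turn to $x_1,x_2,x_3$; the hypothesis of Step 2 holds each time because the vertices in $Z$ are occupied by the pebbles already placed. Then walk the blank to $v$ in $H-\{x_1,x_2,x_3\}$, in at most $D$ moves. Call the whole walk $\omega$; its length is at most $3D(D+1)+D$. Perform $\omega$, then $\gamma$, then the reverse of $\omega$. Now $g_1$ is carried to $x_1$, then to $x_2$, then to the original vertex of $g_2$. Likewise $g_2$ goes to the original vertex of $g_3$ and $g_3$ to that of $g_1$; everything else, including the blank, returns to its place. The cost is at most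
$$2(3D^2+4D)+4(D+3)=6D^2+12D+12\le7D^2,$$
because $D\ge13$.

**Step 4: exchanging the blank and $f$.** Let the blank be at $v_0$ and $f$ at $v_1$, and call the desired placement the target. Walk the blank to $v_1$ along a path of length at most $D$. Now the blank is at $v_1$, as in the target, and the placement agrees with the target off the path, so at most $D$ pebbles are misplaced. If the permutation carrying the current placement to the target is odd, walk the blank around a closed walk from $v_1$ of odd length at most $D$, which exists by (P1). Every move is a transposition of contents, so the parity flips; the blank is again at $v_1$, and at most $2D$ pebbles are misplaced.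

The permutation is now even. While some pebble is misplaced, at least three are, since an even permutation other than the identity moves at least three points. Take a misplaced $g_1$, the pebble $g_2$ that occupies the target vertex of $g_1$ (it is a pebble, as the blank is in its place, and it is misplaced), and a third misplaced pebble $g_3$. Apply Step 3. Then $g_1$ is in place, the other correctly placed pebbles have not moved, and the parity is still even, so the number of misplaced pebbles has dropped. After at most $2D$ applications we are done, at total cost at most $2D+2D\cdot7D^2\le15D^3$. $\blacksquare$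

## 6. Transpositions inside a rich set cost $O(\log^4n)$

**Lemma 3.** If $(W,\sigma)$ is $d_1$-rich and $x,x'\in W$ are distinct, then $\operatorname{dist}(\sigma,\sigma\circ(x\ x'))\le30D^4$.

**Step 1: friends.** We first exchange two friends, regardless of where they stand. Let $(W,\pi)$ be $(d_0+D+3)$-rich and let $u,f\in W$ with $uf\in E(X)$. Put $S=\pi(N_X(u)\cap W)\cup\{\pi(u)\}\subseteq\pi(W)$ and $H=Y[S]$. Each $y\in S$ has at least $M^W_\pi(u,y)\ge d_0+D+3$ neighbors in $S$. Everybody on $S$ other than $u$ is a friend of $u$, so with $u$ as the blank every move in Lemma 2 is a friendly swap. Since $f$ stands on $S$, Lemma 2 gives $\operatorname{dist}(\pi,\pi\circ(u\ f))\le15D^3$.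

**Step 2: arbitrary pairs.** We connect $x$ to $x'$ by a chain of friends. For $u\in W$ we have $|N_X(u)\cap W|\ge M^W_\sigma(u,\sigma(u))\ge d_1\ge d_0$, so $X[W]$ has minimum degree at least $d_0$. By (P1) there is a path $x=z_0,z_1,\dots,z_j=x'$ in $X[W]$ with $j\le D$. With $t_i=(z_{i-1}\ z_i)$, the identity of Section 1 reads
$$(x\ x')=t_1\cdots t_{j-1}\,t_j\,t_{j-1}\cdots t_1 .$$
Right-multiply $\sigma$ by these $2j-1$ factors in order. By (O2) every intermediate bijection is $(d_1-2D)$-rich on $W$, and
$$d_1-2D\ge220L-6L=214L\ge203L+3\ge d_0+D+3 .$$
So Step 1 applies to each factor, and the total is at most $(2D-1)\cdot15D^3\le30D^4$. $\blacksquare$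

## 7. A random reshuffle stays rich all the way

By Lemma 3 we may rearrange $W$ one transposition at a time, as long as the configuration stays $d_1$-rich. Here a difficulty appears: a rearrangement may need about $n$ transpositions, and (O2) only says that each changes the counts by at most $1$. A random rearrangement ends in a rich configuration, but we need richness at every moment on the way. The remedy is to use two different witnesses. In the first half of the process, enough people have not yet moved; in the second half, enough people are already at their random destinations.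

**Lemma 4.** Let $(W,\sigma)$ be thick and $d_2$-rich, $N=|W|\ge0.9n$, $T=\sigma(W)$. Let $\mathcal B$ be the set of the $N!$ bijections that agree with $\sigma$ outside $W$. Then more than half of all $\rho\in\mathcal B$ satisfy both of the following.

1. $\operatorname{dist}(\sigma,\rho)\le30nD^4$.
2. $M^W_\rho(u,y)\ge d_2$ for all $u\in V(X)$, $y\in V(Y)$ with $|N_X(u)\cap W|\ge pn/2$ and $|N_Y(y)\cap T|\ge qn/2$.

Note that in property 2 the person $u$ need not lie in $W$, nor $y$ in $T$. This will enlarge $W$ later.

**Step 1: a random route from $\sigma$ to $\rho$.** Let $\rho\in\mathcal B$ be uniform and, independently, let $x_1,\dots,x_N$ be a uniformly random ordering of $W$. Put $\pi_0=\sigma$, and obtain $\pi_j$ from $\pi_{j-1}$ by exchanging the positions of $x_j$ and the person $\pi_{j-1}^{-1}(\rho(x_j))$, with no change if they coincide. That person is in $W$, since $\rho(x_j)\in T$ and all $\pi_i$ map $W$ onto $T$. By induction $\pi_j(x_i)=\rho(x_i)$ for $i\le j$: for $i<j$ the person $x_i$ stands at $\rho(x_i)\ne\rho(x_j)$, so step $j$ does not move it. Hence $\pi_N=\rho$.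

Let $J=\lfloor N/2\rfloor$ and $I=\{x_1,\dots,x_J\}$. Then $I$ is a uniform $J$-subset of $W$. Conditionally on $I$, for any $I'\subseteq I$ determined by $I$, the image $\rho(I')$ is a uniform $|I'|$-subset of $T$.

For the next two steps fix $u\in W$, $y\in T$, and put $A=N_X(u)\cap W$, $B=N_Y(y)\cap T$. By thickness $|A|\ge pn/2$ and $|B|\ge qn/2$.

**Step 2: times $j\le J$, with unmoved people as witnesses.** Let
$$Z_0=\{x\in A:\sigma(x)\in B\},\qquad Z_1=Z_0\setminus I,\qquad Z_2=\{x\in Z_1:\sigma(x)\notin\rho(I)\}.$$
Then $|Z_0|=M^W_\sigma(u,y)\ge d_2$. If $x\in Z_2$, then $\pi_j(x)=\sigma(x)$ for all $j\le J$: inductively, step $j$ moves only $x_j\in I$, which is not $x$, and the person at $\rho(x_j)\in\rho(I)$, which is not at $\sigma(x)$ and so is not $x$. Hence $M^W_{\pi_j}(u,y)\ge|Z_2|$ for all $j\le J$.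

The variable $|Z_1|$ is hypergeometric with mean $|Z_0|(N-J)/N\ge d_2/2$, so by (2) $\Pr(|Z_1|\le d_2/4)\le e^{-d_2/16}\le n^{-55}$. Condition on an $I$ with $|Z_1|>d_2/4$. Since $T\setminus\rho(I)$ is a uniform $(N-J)$-subset of $T$, the variable $|Z_2|=|\sigma(Z_1)\cap(T\setminus\rho(I))|$ is hypergeometric with mean at least $|Z_1|/2\ge d_2/8$, so $\Pr(|Z_2|\le d_2/16\mid I)\le e^{-d_2/64}=n^{-55}$. As $d_2/16=d_1$, we get $\Pr(|Z_2|<d_1)\le2n^{-55}$.

**Step 3: times $j\ge J$, with arrived people as witnesses.** For $j\ge J$ everybody in $I$ is at its destination, so $M^W_{\pi_j}(u,y)\ge|\rho(A\cap I)\cap B|$. The variable $|A\cap I|$ is hypergeometric with mean $|A|J/N\ge|A|/3\ge pn/6$, so $\Pr(|A\cap I|\le pn/12)\le e^{-pn/48}\le n^{-55}$. Given $I$ with $|A\cap I|>pn/12$, the variable $|\rho(A\cap I)\cap B|$ is hypergeometric with mean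
$$\frac{|A\cap I|\,|B|}N\ge\frac{(pn/12)(qn/2)}n=\frac\mu{24},$$
so it is at most $\mu/48$ with conditional probability at most $e^{-\mu/192}\le n^{-55}$. Finally $\mu/48\ge625L\ge d_1$. So the count falls below $d_1$ at some time $j\ge J$ with probability at most $2n^{-55}$.

**Step 4: property 2 for the final bijection.** Let $u\in V(X)$, $y\in V(Y)$ be as in property 2, with $A,B$ defined by the same formulas. Then $M^W_\rho(u,y)=|\rho(A)\cap B|$ is hypergeometric with mean $|A||B|/N\ge\mu/4$, so it is at most $\mu/8$ with probability at most $e^{-\mu/32}\le n^{-55}$. And $\mu/8\ge3750L\ge d_2$.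

**Step 5: conclusion.** There are at most $n^2$ pairs $(u,y)$. With probability at least $1-5n^{-53}>\frac12$, all $(W,\pi_j)$ with $0\le j\le N$ are $d_1$-rich and property 2 holds. On this event Lemma 3 gives $\operatorname{dist}(\pi_{j-1},\pi_j)\le30D^4$ for each $j\le N$, which sums to property 1. Properties 1 and 2 depend only on $\rho$, not on the ordering, so more than half of $\mathcal B$ has them. $\blacksquare$

## 8. Halving the exceptional set: proof of Theorem A

By Lemma 1 it suffices to show that (P1)–(P3) imply the statement about $\mathsf{FS}(X,Y)$.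

**Step 1: one round.** The aim is to pass from a rich set to a larger one. Suppose $(W_i,\sigma_i)$ is thick and $d_2$-rich, and $U_i=V(X)\setminus W_i$ has size $s_i$ with $1\le s_i\le n/400$. Define
$$W_{i+1}=W_i\cup\{u\in U_i:\ |N_X(u)\cap W_i|\ge pn/2\ \text{ and }\ |N_Y(\sigma_i(u))\cap\sigma_i(W_i)|\ge qn/2\},$$
and let $\sigma_{i+1}$ be a bijection $\rho$ given by Lemma 4 for $(W_i,\sigma_i)$. Then $\operatorname{dist}(\sigma_i,\sigma_{i+1})\le30nD^4$. Since $\sigma_{i+1}$ agrees with $\sigma_i$ outside $W_i$, we have $\sigma_{i+1}(W_i)=\sigma_i(W_i)$ and $\sigma_{i+1}(W_{i+1})=\sigma_i(W_{i+1})$.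

Every $u\in W_{i+1}$ has at least $pn/2$ friends in $W_i$, and every $y\in\sigma_{i+1}(W_{i+1})$ has at least $qn/2$ neighbors in $\sigma_i(W_i)$: for old elements by thickness of $(W_i,\sigma_i)$, for new ones by definition. In particular $(W_{i+1},\sigma_{i+1})$ is thick. By property 2 of Lemma 4 and (O1), for all such $u,y$,
$$M^{W_{i+1}}_{\sigma_{i+1}}(u,y)\ge M^{W_i}_{\sigma_{i+1}}(u,y)\ge d_2,$$
so $(W_{i+1},\sigma_{i+1})$ is $d_2$-rich.

It remains to count who is left out. By (P2) for $U_i$ in $X$, at most $s_i/4$ people of $U_i$ have fewer than $pn/2$ friends in $W_i$. By (P2) for $\sigma_i(U_i)$ in $Y$, at most $s_i/4$ positions in $\sigma_i(U_i)$ have fewer than $qn/2$ neighbors in $\sigma_i(W_i)$. So $s_{i+1}\le s_i/2$.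

**Step 2: all rounds.** Let $\sigma_0$ be any bijection and take $W_0$ from (P3), so that $s_0\le n/400$. Repeat Step 1 until $s_i=0$. Since $s_0<n\le2^{r_0}$, this happens for some $i\le r_0$. Then $W_i=V(X)$, and $(V(X),\sigma_i)$ is thick and $d_2$-rich. Apply Lemma 4 once more with $W=V(X)$: now $\mathcal B$ is the set of all bijections, so more than half of all $n!$ bijections are within $30nD^4$ of $\sigma_i$. They are within
$$K=30(r_0+1)nD^4\le30nD^5$$
of $\sigma_0$.

**Step 3: two large balls meet.** This holds for every $\sigma_0$. So any two balls of radius $K$ in $\mathsf{FS}(X,Y)$ contain more than half of the vertices each, and they intersect. Therefore $\mathsf{FS}(X,Y)$ is connected, with diameter at most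
$$2K\le60nD^5\le60\cdot3^5\,nL^5=14580\,nL^5\le15000\,nL^5 .\qquad\blacksquare$$

## 9. Displacement and cycle counts: proof of Theorem B

**Step 1: reduction.** The map $\sigma\mapsto\sigma^{-1}$ is an isomorphism $\mathsf{FS}(X,Y)\cong\mathsf{FS}(Y,X)$, because $(\sigma\circ(u\ v))^{-1}=(u\ v)\circ\sigma^{-1}=\sigma^{-1}\circ(\sigma(u)\ \sigma(v))$. So for each $n$ we may assume $r=q$. By Theorem A, w.h.p. $\mathsf{FS}(X,Y)$ is connected; then $Y$ is connected, since no person can leave a component of $Y$. By (3) with $x=8qn$, the bound $\Delta(Y)\le8qn$ fails with probability at most $n(e/8)^{8qn}$, which is $o(1)$ because $qn\ge c_0L$.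

**Step 2: the bound $n-1$.** Multiplying a permutation by a transposition changes its number of cycles by exactly one. If $\kappa$ is an $n$-cycle, a path from $\sigma$ to $\sigma\circ\kappa$ writes $\kappa$ as a product of transpositions and takes the cycle count from $n$ to $1$, so it has length at least $n-1$.

**Step 3: the second bound.** The idea is that a typical person must travel far in $Y$, and a swap advances only two people by one step. Let $\varrho=\lfloor L/(2\log(8qn+1))\rfloor$. A vertex within distance $\varrho$ of a given vertex is reached by $\varrho$ steps, each of which stays put or follows an edge, so a ball of radius $\varrho$ in $Y$ has at most $(\Delta(Y)+1)^\varrho\le(8qn+1)^\varrho\le\sqrt n\le n/2$ vertices. Fix $\sigma$, let $\tau$ be a uniformly random bijection, and put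
$$\Phi_\tau(\sigma)=\sum_{u\in V(X)}\operatorname{dist}_Y(\sigma(u),\tau(u)).$$
For each $u$ the position $\tau(u)$ is uniform, so with probability at least $\frac12$ it is at distance more than $\varrho$ from $\sigma(u)$. The mean of $\Phi_\tau(\sigma)$ is therefore at least $n\varrho/2$, and some $\tau$ has $\Phi_\tau(\sigma)\ge n\varrho/2$. A friendly swap moves two people along one edge of $Y$, so it changes $\Phi_\tau$ by at most $2$; and $\Phi_\tau(\tau)=0$. Hence $\operatorname{dist}(\sigma,\tau)\ge n\varrho/4$.

**Step 4: the exponents.** The bound $n-1$ and Theorem A give diameter $n^{1+o(1)}$. For $c\ge c_0$ every $C>1$ is admissible by Theorem A. Now take $p=1$ and $q=cL/n$. Then $\log(8qn+1)=\log(8cL+1)=(1+o(1))\log L$, and the second bound is $(\frac18-o(1))\,nL/\log L$, which exceeds $n$ for large $n$. So no $C\le1$ is admissible. $\blacksquare$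

## 10. An isolated bijection when $pq\le\frac1{40}\log n/n$: proof of Theorem C

Below the threshold there are two obstructions. If one of the graphs is very sparse, it has an isolated vertex. Otherwise we build a bijection that has no friendly swap at all. For the second we need an inequality for products of weakly overlapping functions, because one $X$-edge may spoil several candidates at once.

**Lemma 5 (a case of Finner's inequality, *Ann. Probab.* 20 (1992)).** Let $\xi_1,\dots,\xi_N$ be independent finite-valued random variables and $\ell\ge1$ an integer. Let $g_1,\dots,g_s\ge0$, where $g_j$ is a function of $(\xi_i)_{i\in S_j}$ and every $i$ lies in at most $\ell$ of the sets $S_j$. Then $\mathbb E\prod_jg_j\le\prod_j(\mathbb Eg_j^\ell)^{1/\ell}$.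

*Example.* For $\ell=1$ the $S_j$ are disjoint and this is the product rule for independent variables. For $s=\ell=2$ and $S_1=S_2=\{1\}$ it is the Cauchy–Schwarz inequality.

*Proof.* Induct on $N$. For $N=0$ the $g_j$ are constants and equality holds. For $N\ge1$ let $\mathcal J=\{j:N\in S_j\}$, so $|\mathcal J|\le\ell$, and let $\mathbb E_N$ be expectation over $\xi_N$ alone. By Hölder's inequality with $|\mathcal J|$ equal exponents, and since $L^p$-norms on a probability space increase with $p$,
$$\mathbb E_N\prod_{j\in\mathcal J}g_j\le\prod_{j\in\mathcal J}h_j,\qquad h_j=(\mathbb E_Ng_j^\ell)^{1/\ell}$$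
(for $\mathcal J=\emptyset$ both sides are $1$). Put $h_j=g_j$ for $j\notin\mathcal J$. Then $\mathbb E\prod_jg_j\le\mathbb E\prod_jh_j$, each $h_j$ depends only on the $\xi_i$ with $i\in S_j\setminus\{N\}$, and $\mathbb Eh_j^\ell=\mathbb Eg_j^\ell$. Apply the induction hypothesis to the $h_j$. $\blacksquare$

Let $\varepsilon=1/40$ and $pq\le\varepsilon L/n$. By the isomorphism of Section 9 we may assume $q\le p$ for the given $n$. All bounds below are uniform in $p,q$.

**Case 1: $q\le q_0:=L/(2n)$.** Here $Y$ has an isolated vertex. Having one is a decreasing property, so it suffices to treat $q=q_0$. The number $Z$ of isolated vertices of $Y$ has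
$$\mathbb EZ=n(1-q_0)^{n-1}=n^{1/2+o(1)}\to\infty,\qquad \mathbb EZ(Z-1)=n(n-1)(1-q_0)^{2n-3}\le\frac{(\mathbb EZ)^2}{1-q_0}.$$
By Chebyshev's inequality,
$$\Pr(Z=0)\le\frac{\mathbb EZ(Z-1)+\mathbb EZ-(\mathbb EZ)^2}{(\mathbb EZ)^2}\le\frac1{\mathbb EZ}+\frac{q_0}{1-q_0}\to0 .$$
The person on an isolated position never moves. So bijections that put different people there lie in different components, and $\mathsf{FS}(X,Y)$ is disconnected.

**Case 2: $q>L/(2n)$.** Then $p\le\varepsilon L/(nq)<2\varepsilon=\frac1{20}$, and $q^2\le pq$ gives $q\le\sqrt{\varepsilon L/n}$. We show that w.h.p. there is a bijection $\phi:V(Y)\to V(X)$ sending every edge of $Y$ to a non-edge of $X$. Then $\phi^{-1}$ is an isolated vertex of $\mathsf{FS}(X,Y)$: if $\sigma=\phi^{-1}$ and $\sigma(u)\sigma(v)\in E(Y)$, then $uv\notin E(X)$. As the graph has $n!>1$ vertices, it is disconnected.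

**Step 1: preparing $Y$.** We cut $V(Y)$ into independent sets that are large, yet such that every vertex has few neighbors in each of them. Fix in advance a partition of $V(Y)$ into $\lfloor\sqrt n\rfloor$ blocks of sizes differing by at most one, all in $[\sqrt n/2,2\sqrt n]$. Let $\ell=\lceil L\rceil$. W.h.p. the following hold.

- (i) $\Delta(Y)\le8qn$. By (3) the failure probability is at most $n(e/8)^{8qn}\le n(e/8)^{4L}\le n^{-3}$, since $8qn>4L$ and $4\ln(8/e)>4$.
- (ii) Every vertex has at most $\ell$ neighbors in each block. Use (3) with $x=L$: since $e\cdot2\sqrt n\,q\le2e\sqrt{\varepsilon L}\le\sqrt L$, a given vertex and block fail with probability at most $(\sqrt L/L)^L=L^{-L/2}$. In total the failure probability is at most $n^{3/2}L^{-L/2}=\exp\big(\tfrac32L-\tfrac12L\log L\big)=o(1)$.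

Fix such a $Y$; the graph $X$ is independent of it. By (ii) each block induces a graph of maximum degree at most $\ell$, so by the Hajnal–Szemerédi theorem it splits into $\ell+1$ independent sets of sizes differing by at most one. Altogether we get a partition $V_1,\dots,V_t$ of $V(Y)$, $t\le n$, into $Y$-independent sets, each inside one block, with sizes $m_i\ge\sqrt n/(4L)$ for large $n$. Fix a partition $U_1,\dots,U_t$ of $V(X)$ with $|U_i|=m_i$, and write $V_{<i}=V_1\cup\dots\cup V_{i-1}$, $U_{<i}=U_1\cup\dots\cup U_{i-1}$.

**Step 2: the greedy embedding.** We define $\phi:V_i\to U_i$ for $i=1,2,\dots,t$ so that $\phi|_{V_{<i}}$ is a function of $X[U_{<i}]$. At stage $i$ let $\Gamma_i$ be the bipartite graph on $V_i\cup U_i$ in which $y\sim x$ if and only if $x$ has no $X$-edge to $\phi(N_Y(y)\cap V_{<i})$. If $\Gamma_i$ has a perfect matching, let $\phi|_{V_i}$ be the first one in a fixed order. If all stages succeed, $\phi$ is as required: the $V_i$ are independent, so each $Y$-edge joins some $y\in V_i$ to a vertex of $V_{<i}$, and then $\phi(y)$ has no $X$-edge to the image of that vertex.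

**Step 3: one candidate set at one stage.** We bound the probability that $x\in U_i$ is rejected by a whole set $S\subseteq V_i$. Condition on $X[U_{<i}]$ with success so far. The pairs between $U_i$ and $U_{<i}$ are still independent, each an edge with probability $p$. For $y\in V_i$ and $x\in U_i$, by (i) and $1-p\ge e^{-2p}$ (valid for $p\le\frac1{20}$),
$$\Pr(y\sim x)\ge(1-p)^{8qn}\ge e^{-16pqn}\ge n^{-0.4}=:\pi_0 .$$
Fix $x\in U_i$ and $S\subseteq V_i$, and for $y\in S$ let $g_y=\mathbf 1[y\not\sim x]$. This is a function of the indicators of the pairs $xz$ with $z\in\phi(N_Y(y)\cap V_{<i})$. The pair $x\phi(v)$ is used only by those $y\in S$ that are neighbors of $v$. Since $V_i$ lies in one block, (ii) says that there are at most $\ell$ of them. Lemma 5, with $g_y^\ell=g_y$, gives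
$$\Pr(x\not\sim y\ \text{ for all }y\in S)\le(1-\pi_0)^{|S|/\ell}\le e^{-\theta|S|},\qquad\theta=\pi_0/\ell .$$
For different $x$ these events depend on disjoint sets of pairs. So for $S\subseteq V_i$ and $S'\subseteq U_i$, the probability that $\Gamma_i$ has no edge between $S$ and $S'$ is at most $e^{-\theta|S||S'|}$.

**Step 4: Hall's theorem.** Let $m=m_i$. If $\Gamma_i$ has no perfect matching, some $S\subseteq V_i$ has fewer than $|S|$ neighbors. Then at least $m+1-|S|\ge1$ vertices of $U_i$ have no neighbor in $S$. So there are nonempty $S,S'$ with $|S|+|S'|=m+1$ and no edge between them. Let $j=\min(|S|,|S'|)$. The other set has size $m+1-j\ge m/2$, and for given $j$ there are at most $2\binom mj\binom m{m+1-j}=2\binom mj\binom m{j-1}\le2n^{2j}$ choices. For large $n$,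
$$\frac{\theta m}2\ge\frac{n^{-0.4}}{\ell}\cdot\frac{\sqrt n}{8L}\ge\frac{n^{0.1}}{16L^2}\ge5L,$$
using $\ell\le2L$. So stage $i$ fails with conditional probability at most
$$2\sum_{j\ge1}n^{2j}e^{-5Lj}=2\sum_{j\ge1}n^{-3j}\le4n^{-3}.$$
Summing over $t\le n$ stages, the embedding fails with probability at most $4n^{-2}$. This proves that $\mathsf{FS}(X,Y)$ is w.h.p. disconnected. Together with Theorem A, the connectivity threshold is $pq=\Theta(\log n/n)$, uniformly over all $p,q$. $\blacksquare$
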